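# An $(\omega,\omega)$-gap for continuous reducibility on the real line

## Countable gluing: no gap on a space $X$ with $X\times\mathbb N\cong X$

Let $X$ be a topological space. For $A,B\subseteq X$ we say that $A$ is *reducible* to $B$, written $A\le_X B$, if there is a continuous $f\colon X\to X$ with $A=f^{-1}(B)$. The map $f$ translates the question "is $x\in A$?" into the question "is $f(x)\in B$?". The relation is reflexive and transitive. We write $A<_XB$ if $A\le_X B$ and $B\not\le_X A$. For $X=\mathbb R$ we drop the subscript: $A\le B$ is *Wadge reducibility* on the line, and its restriction to Borel sets is the *Wadge quasi-order*. Two sets are Wadge equivalent if each is reducible to the other, and the classes are the *Wadge degrees*. Note that $A\le B$ if and only if $\mathbb R\setminus A\le\mathbb R\setminus B$, by the same map.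

**Definition (gap).** For cardinals $\kappa,\lambda$, a $(\kappa,\lambda)$-gap consists of Borel sets $(A_\alpha)_{\alpha<\kappa}$ with $A_\alpha<A_\beta$ for $\alpha<\beta$, and Borel sets $(B_\beta)_{\beta<\lambda}$ with $B_\beta<B_\gamma$ for $\gamma<\beta$, such that $A_\alpha\le B_\beta$ for all $\alpha<\kappa$, $\beta<\lambda$, and such that no Borel set $C$ satisfies $A_\alpha\le C\le B_\beta$ for all $\alpha<\kappa$, $\beta<\lambda$.

A set $C$ as in the last clause is called an interpolant. We ask for $\kappa=\lambda=\omega$: a strictly increasing sequence lying below a strictly decreasing one, with nothing in between. The problem comes from Daisuke Ikegami, Philipp Schlicht, Hisao Tanaka, "Borel subsets of the real line and continuous reducibility", arXiv:1709.04234 (2017). Its statement recalls that such $(\omega,\omega)$-gaps are known not to exist in $\mathcal P(\omega)/\mathsf{fin}$.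

On many spaces the question is easy. Let $\mathbb N=\{1,2,\dots\}$ be discrete.

**Proposition 1.** Suppose there is a homeomorphism $\varphi\colon X\times\mathbb N\to X$. If $A_n$ ($n\ge1$) and $B_m$ ($m\ge0$) are Borel subsets of $X$ with $A_n\le_X B_m$ for all $n,m$, then there is a Borel set $C\subseteq X$ with $A_n\le_X C\le_X B_m$ for all $n,m$. So there is no $(\omega,\omega)$-gap on $X$.

*Proof.* Put $C=\bigcup_n\varphi(A_n\times\{n\})$. It is Borel, as a countable union of Borel sets. The map $x\mapsto\varphi(x,n)$ reduces $A_n$ to $C$. Choose $g_{n,m}$ reducing $A_n$ to $B_m$. The map $(x,n)\mapsto g_{n,m}(x)$ is continuous on $X\times\mathbb N$, because each slice $X\times\{n\}$ is open. Composing it with $\varphi^{-1}$ gives a continuous map $X\to X$ that reduces $C$ to $B_m$, since $\varphi(x,n)\in C$ iff $x\in A_n$ iff $g_{n,m}(x)\in B_m$. $\square$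

Examples are $X=\mathbb N^{\mathbb N}$, with $\varphi(x,n)$ the sequence $x$ preceded by $n$, and $X=\mathbb R\times\mathbb N$, with a bijection $\mathbb N\times\mathbb N\to\mathbb N$.

What changes on $\mathbb R$? The line is connected. We may still lay copies of $A_1,A_2,\dots$ along it, but a reduction of the result to $B_m$ must also be defined on the stretches between the copies. There its value travels continuously from one region of $B_m$ to another, and the pattern of $B_m$ met on the way is recorded in the set we are building. One fixed set $C$ has to record a pattern that is acceptable to *every* $B_m$. If the journeys forced by $B_m$ get longer and longer with $m$, this could be impossible. We shall see that it can be made impossible: there is an $(\omega,\omega)$-gap on $\mathbb R$, and its members are very simple sets.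

## Open and closed sets: four degrees

The simplest sets cannot form a gap.

**Proposition 2.** The open and the closed subsets of $\mathbb R$ together realize at most four Wadge degrees. No gap can consist of such sets.

*Proof.* Let $U,W$ be open, nonempty and proper. A component of $W$ is an open interval different from $\mathbb R$, so it has a finite endpoint $p$, and $p\notin W$. Say $(p,p+\varepsilon)\subseteq W$ with $\varepsilon>0$; in the other case, reflect. The continuous map
$$x\mapsto p+\min\bigl(\operatorname{dist}(x,\mathbb R\setminus U),\ \varepsilon/2\bigr)$$
sends $x\notin U$ to $p\notin W$, and sends $x\in U$ into $(p,p+\varepsilon)\subseteq W$, because $\mathbb R\setminus U$ is closed. So $U\le W$, and all nonempty proper open sets are equivalent. Taking complements, so are all nonempty proper closed sets. With $\emptyset$ and $\mathbb R$ this makes at most four degrees.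

In a gap made of such sets both sequences would therefore be finite. But the last set of a nonempty finite increasing sequence is itself an interpolant, and likewise the last set of a nonempty finite decreasing one; if both sequences are empty, every set is an interpolant. So there is no such gap. $\square$

The next simplest sets are differences of two closed sets, such as $[0,1)$. These suffice.

## Sets coded by words, and readings of one word in another

We want a family of sets for which reducibility is a finite combinatorial matter. Let
$$H=\bigcup_{k\in\mathbb Z}[2k,2k+1)=\{t:\lfloor t\rfloor\text{ is even}\}.$$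

**Definition (words).** A *word* $w$ is a nonempty finite or infinite sequence of letters $u$ (up) and $d$ (down), of length $\ell(w)\le\infty$. Its *indices* are the integers $i$ with $0\le i\le\ell(w)$, $i<\infty$. Its *heights* are $b^w_0=0$ and $b^w_i=b^w_{i-1}+1$ or $b^w_{i-1}-1$, according as the $i$-th letter is $u$ or $d$. Let $\psi_w\colon\mathbb R\to\mathbb R$ be the continuous function with $\psi_w(i)=b^w_i+\frac12$ at indices, affine between consecutive indices, constant on $(-\infty,0]$, and constant on $[\ell(w),\infty)$ if $w$ is finite. Put
$$F_w=\lfloor\psi_w\rfloor,\qquad E_w=\{t:F_w(t)\text{ is even}\}=\psi_w^{-1}(H).$$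

Three facts will be used constantly. First, $b^w_i\equiv i\pmod 2$. Second, for an index $i$,
$$F_w(t)=b^w_i\ \text{ if } |t-i|<\tfrac12,\qquad F_w(i+\tfrac12)=\max(b^w_i,b^w_{i+1})\ \text{ if } i+1 \text{ is an index.}\tag{1}$$
Indeed $\psi_w$ differs from $b^w_i+\frac12$ by less than $\frac12$ on the open interval, and at the midpoint it equals the integer $\max(b^w_i,b^w_{i+1})$. Third, by (1), if $y\in[j,j+1]$ with $j,j+1$ indices, then $F_w(y)\in\{b^w_j,b^w_{j+1}\}$. Also by (1), $E_w$ is a locally finite union of intervals (a finite union if $w$ is finite), hence Borel.

Examples: $E_u=(-\infty,\frac12)$, $E_d=(-\infty,\frac12]$, $E_{ud}=\mathbb R\setminus[\frac12,\frac32]$, and $E_{uu}=(-\infty,\frac12)\cup[\frac32,\infty)$.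

The set $E_w$ remembers only the parity of $F_w$. The next lemma says that, on a connected space, parity determines the function up to a constant.

**Lemma 1.** Let $X$ be connected and let $\varphi,\chi\colon X\to\mathbb R$ be continuous with $\lfloor\varphi(x)\rfloor\equiv\lfloor\chi(x)\rfloor\pmod2$ for all $x$. Then $\lfloor\varphi\rfloor-\lfloor\chi\rfloor$ is a constant even integer.

*Proof.* For $x$ near $x_0$ the value $\lfloor\varphi(x)\rfloor$ is $\lfloor\varphi(x_0)\rfloor$ or $\lfloor\varphi(x_0)\rfloor-1$ (the latter is possible only if $\varphi(x_0)$ is an integer), and likewise for $\chi$. So near $x_0$ the difference $\lfloor\varphi\rfloor-\lfloor\chi\rfloor$ differs from its value at $x_0$ by at most $1$. It takes only even values, so it does not change at all. A locally constant function on a connected space is constant. $\square$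

Consequently, if $X$ is connected, $f,g\colon X\to\mathbb R$ are continuous and $f^{-1}(E_v)=g^{-1}(E_w)$, then $F_v\circ f-F_w\circ g$ is constant and even.

**Definition (reading).** A *reading* of $v$ in $w$ is a map $\pi$ from the indices of $v$ to the indices of $w$ such that $|\pi(i+1)-\pi(i)|=1$ whenever $i,i+1$ are indices of $v$, and $b^w_{\pi(i)}-b^v_i=c$ is a constant even integer, called the shift.

So one walks along $w$, forwards or backwards, and sees the profile of $v$ up to an even vertical shift.

**Lemma 2.** $E_v\le E_w$ if and only if there is a reading of $v$ in $w$. Moreover, if $E_v=e^{-1}(E_w)$ with $e$ continuous and $e(\mathbb R)\subseteq[0,M]$, where $M$ is an index of $w$, then there is a reading with all values $\le M$.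

*Proof.* **From a reading to a reduction.** Let $e(i)=\pi(i)$ at indices $i$ of $v$, affine between consecutive indices, and constant to the left of $0$ and to the right of $\ell(v)$. Between $i$ and $i+1$ the map $e$ runs affinely between adjacent indices of $w$, where $\psi_w$ is affine. Hence $\psi_w\circ e$ is affine there, with end values $b^v_i+c+\frac12$ and $b^v_{i+1}+c+\frac12$. So $\psi_w\circ e=\psi_v+c$ everywhere, and since $c$ is even, $E_v=e^{-1}(E_w)$.

**From a reduction to a reading: locating $\pi(i)$.** Let $E_v=e^{-1}(E_w)$. Since $\psi_w$ is constant on $(-\infty,0]$ and on $[\ell(w),\infty)$, we may replace $e(t)$ by the nearest point of $[0,\ell(w)]$ (of $[0,\infty)$ if $w$ is infinite) without changing $\psi_w\circ e$. A map with range in $[0,M]$ is unaffected. By Lemma 1, $F_w\circ e=F_v+c$ with $c$ even. Let $i$ be an index of $v$ and $U_i=(i-\frac12,i+\frac12)$, where $F_v=b^v_i$ by (1). So $e(U_i)$ lies in the set of $y$ with $F_w(y)=b^v_i+c$. By (1), every $y$ in the range of $e$ has $F_w(y)=b^w_j$ for some index $j$ with $|y-j|\le\frac12$. Hence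
$$e(U_i)\subseteq\bigcup\bigl\{[j-\tfrac12,j+\tfrac12]: b^w_j=b^v_i+c\bigr\}.$$
All these $j$ have the same parity, because $j\equiv b^w_j$. Distinct ones differ by at least $2$, so the closed intervals are at pairwise distance at least $1$. The connected nonempty set $e(U_i)$ therefore lies in exactly one of them, which we call $[\pi(i)-\frac12,\pi(i)+\frac12]$. By construction $b^w_{\pi(i)}=b^v_i+c$.

**Consecutive values are adjacent.** By continuity $e(i+\frac12)$ lies in the closed intervals belonging to both $\pi(i)$ and $\pi(i+1)$, so $|\pi(i+1)-\pi(i)|\le1$. The heights at $\pi(i)$ and $\pi(i+1)$ differ by $1$, so $\pi(i)\ne\pi(i+1)$. Thus $\pi$ is a reading.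

**The bound.** If $e(\mathbb R)\subseteq[0,M]$, then $e(U_i)$ is a nonempty subset of $[0,M]\cap[\pi(i)-\frac12,\pi(i)+\frac12]$. So $\pi(i)-\frac12\le M$, and $\pi(i)\le M$ since both are integers. $\square$

Now some readings by hand.

*Staircases.* The word $u^n$ is a prefix of $u^{n+1}$, so $E_{u^n}\le E_{u^{n+1}}$. A reading of $u^{n+1}$ visits $n+2$ different heights, hence $n+2$ different indices, while $u^n$ has only $n+1$. So the sets $E_{u^n}$ are strictly increasing.

*Folding.* Let $Z=u^2d^2$, with heights $0,1,2,1,0$. Then $Z^n$ has a reading in $Z$, and even in $u^2$: walk up two steps, walk back, repeat. So $E_{Z^n}$ and $E_Z$ are equivalent for every $n\ge1$. Repeating a pattern that can be folded gives nothing new.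

## Rooms, corridors, steps: the words $V$, $Z$, $Y$

We need a pattern that *cannot* be folded, so that its powers form a strictly increasing sequence, and we need the foldable $Z$ for spacing. Define
$$V=u^4d^2u^3d^3u\,d^3,\qquad Y=u^4d^2u^3d,\qquad Z=u^2d^2,$$
with heights
$$V:\ 0,1,2,3,4,3,2,3,4,5,4,3,2,3,2,1,0;\qquad Y:\ 0,1,2,3,4,3,2,3,4,5,4;\qquad Z:\ 0,1,2,1,0.\tag{2}$$
So $V$ has length $16$ and net height change $0$, $Y$ is the prefix of $V$ of length $10$ and has net change $+4$, and $Z$ has length $4$ and net change $0$. Put
$$A_n=E_{V^n}\ (n\ge1),\qquad B_m=E_{\beta_m},\qquad \beta_m=V Z^mY\;V^2Z^mY\;V^3Z^mY\cdots\ (m\ge0).$$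
The factor $V^jZ^mY$ of $\beta_m$ is *block* $j$. Each block has net change $+4$, so block $j$ starts at height $4(j-1)$, and by (2) all its heights are $\ge4(j-1)$.

Picture $\beta_m$ as a building: on the floor at height $4(j-1)$ there is a room $V^j$, then a corridor $Z^m$, then a step $Y$ up to the next floor. Only the corridor length depends on $m$.

**Theorem 1.** $(A_n)_{n\ge1}$ is strictly increasing, $(B_m)_{m\ge0}$ is strictly decreasing, $A_n\le B_m$ for all $n,m$, and no $C\subseteq\mathbb R$ (Borel or not) satisfies $A_n\le C\le B_m$ for all $n,m$. So this is an $(\omega,\omega)$-gap.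

**Theorem 2.**

1. There is no path-connected topological space $X$ and $C\subseteq X$ for which there are continuous $e_n\colon\mathbb R\to X$ and $f_m\colon X\to\mathbb R$ with $A_n=e_n^{-1}(C)$ and $C=f_m^{-1}(B_m)$ for all $n,m$. In contrast, on the disconnected space $\mathbb R\times\mathbb N$ such a $C$ exists.
2. If $X$ is path-connected and there are continuous $i\colon\mathbb R\to X$, $r\colon X\to\mathbb R$ with $r\circ i=\mathrm{id}$ (for example $X=\mathbb R^d$ with $d\ge1$, or any nonzero real normed space), then $(r^{-1}(A_n))$, $(r^{-1}(B_m))$ is an $(\omega,\omega)$-gap for continuous reducibility on Borel subsets of $X$.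
3. All $A_n,B_m$ and their complements are differences of two closed sets. The open and the closed subsets of $\mathbb R$ together realize only finitely many Wadge degrees, so no gap can consist of such sets.

The second sentence of Theorem 2(3) is Proposition 2. We begin with the reductions that hold.

**Step 1: the positive reductions.** The aim is to exhibit three readings; Lemma 2 does the rest.

For $A_n\le A_{n+1}$: $V^n$ is a prefix of $V^{n+1}$.

For $A_n\le B_m$: block $n$ of $\beta_m$ begins with $V^n$, starting at the even height $4(n-1)$, so $V^n$ is read there with shift $4(n-1)$.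

For $B_{m+1}\le B_m$: block $j$ of $\beta_{m+1}$ is $V^j\,Z\,Z^mY$. Read $V^j$ and $Z^mY$ identically into block $j$ of $\beta_m$. In between, read the extra $Z=u^2d^2$ by walking up the first two letters of $Z^mY$, which are both $u$ whether $m=0$ or not, and walking back. The blocks with the same number start at the same height in both words, so the readings of the blocks join to a reading with shift $0$.

## Heads cannot be folded: strictness of both sequences

The aim now is to show that $V$ and $Y$ are rigid. The runs of equal letters in $V$ are $u^4,d^2,u^3,d^3,u,d^3$; in $Y$ they are $u^4,d^2,u^3,d$; in $Z$ they are $u^2,d^2$. Each of $V,Y,Z$ begins with $u$ and ends with $d$, so no runs merge when these words are concatenated. Hence in the words $V^n$ and $\beta_m$ every maximal run has length at most $3$, except for the initial $u^4$ of each copy of $V$ or $Y$. Call these runs *heads* (V-heads and Y-heads), ordered from left to right. The *start* of a head is the index where it begins, and its *base* is the height there. In $\beta_m$, block $j$ contains exactly $j$ V-heads followed by one Y-head, all with base $4(j-1)$.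

**Lemma 3.** Let $v,w$ be among the words $V^n$ ($n\ge1$), $\beta_m$ ($m\ge0$), and let $\pi$ be a reading of $v$ in $w$. Then $\pi$ maps the start of each head of $v$ to the start of a head of $w$, and the resulting map $\kappa$ from heads of $v$ to heads of $w$ is strictly increasing.

*Proof.* **Heads go to heads.** Let $s$ be the start of a head of $v$. Along $s,s+1,\dots,s+4$ the heights rise by $1$ at each step. So $\pi$ cannot turn around there: $\pi(i+2)=\pi(i)$ would give equal heights. Hence $\pi$ runs either forwards over four consecutive letters $u$ of $w$, or backwards over four consecutive letters $d$. The latter do not exist, and the former are exactly the heads. So $\rho=\pi(s)$ is the start of a head and $\pi(s+4)=\rho+4$.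

**Profiles up to the next head.** Let $s'$ be the start of the next head of $v$. We must show $\pi(s')>\rho$. Measure heights in $v$ relative to the height at $s$, and heights in $w$ relative to the height at $\rho$; then $\pi$ preserves relative heights. Both $V$ and $Y$ begin with $Y$, so the relative heights in $w$ at $\rho,\rho+1,\dots,\rho+10$ are
$$0,1,2,3,4,3,2,3,4,5,4.\tag{3}$$
By (2), the relative heights in $v$ from $s+4$ to $s'$ are one of the following:

* (a) $4,3,2,3,4,5,4,3,2,3,2,1,0$, if the head begins a $V$ that is directly followed by a head;
* (b) the list (a) followed by $m$ copies of $1,2,1,0$, if it begins a $V$ followed by $Z^mY$;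
* (c) $4,3,2,3,4,5,4$, if it begins a $Y$ (which is followed by a $V$).

**The walk must reach the peak.** During the initial part $4,3,2,3,4,5$ the relative height is never $0$, so $\pi$ never takes the value $\rho$. It starts at $\rho+4$ and moves by steps $\pm1$, so it stays $>\rho$. When it reaches relative height $5$, it is at an index $>\rho$ with that height. By (3) the indices $\rho+1,\dots,\rho+8$ have relative heights at most $4$, so this index is $\ge\rho+9$.

**It cannot come back.** In case (c) one step remains, so $\pi(s')\ge\rho+8>\rho$. In cases (a) and (b), suppose $\pi(s')\le\rho$. After the moment of height $5$ the walk goes from an index $\ge\rho+9$ to an index $\le\rho$. So it passes through $\rho+6$, where the relative height is $2$, and at a later moment through $\rho+4$, where it is $4$. But after height $5$ the lists (a) and (b) continue with $4,3,2$, and from this first $2$ on all heights are $\le3$. So a height $4$ never follows a height $2$, a contradiction. Hence $\pi(s')>\rho$, and $\kappa$ is strictly increasing. $\square$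

Look at what was used: the return path from the peak of $V$ to its start sees $5,4,3,2,3,4,\dots$, while the way forward sees $5,4,3,2,3,2,1,0$. The asymmetry between these two is the purpose of the shape of $V$.

**Step 2: $A_{n+1}\not\le A_n$.** A reading of $V^{n+1}$ in $V^n$ would give a strictly increasing map from $n+1$ heads to $n$ heads.

**Step 3: $B_m\not\le B_{m'}$ for $m<m'$.** The aim is to show that the reading would have to cross a long corridor in too few steps. Suppose $\pi$ is a reading of $\beta_m$ in $\beta_{m'}$ with shift $c$, and let $\kappa$ be as in Lemma 3. Bases of heads are multiples of $4$, so $c=4r$ with $r$ an integer. A head of block $j$ has base $4(j-1)$ and goes to a head of base $4(j+r-1)$, so $\kappa$ maps heads of block $j$ to heads of block $j+r$ for every $j$. In particular $1+r\ge1$. Fix $j$.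

*The Y-head of block $j$ goes to the Y-head of block $j+r$.* Let $s$ be the start of the Y-head of block $j$ of $\beta_m$, and let $\rho_Y$ be the start of the Y-head of block $j+r$ of $\beta_{m'}$. The first V-head of block $j+1$ starts at $s+10$. Its image starts at $\pi(s+10)\le\pi(s)+10$ and lies in block $j+r+1$, whose first head starts at $\rho_Y+10$. So $\pi(s)\ge\rho_Y$. But $\pi(s)$ is the start of a head in block $j+r$, and the Y-head is the last one there. Hence $\pi(s)=\rho_Y$.

*The preceding head is too far away.* The last V-head of block $j$ starts at $s-(16+4m)$. By Lemma 3 its image is a head of block $j+r$ strictly before the Y-head, so it starts at an index $\le\rho_Y-(16+4m')$. But in $16+4m$ steps $\pi$ moves by at most $16+4m<16+4m'$, a contradiction.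

Steps 1 to 3 give $A_n<A_{n+1}$, $B_{m+1}<B_m$ and $A_n\le B_m$ for all $n,m$.

## How gluing breaks down on the line

Let us try to repeat Proposition 1. We want one set that contains all the patterns $V^n$ and still reduces to every $B_m$. If we join $V^1,V^2,\dots$ by connectors $Z^kY$ with $k$ fixed, we get $B_k$ itself. It lies above every $A_n$, but $B_k\not\le B_{k+1}$ by Step 3. If we let the connectors grow and use
$$v=V\,ZY\;V^2Z^2Y\;V^3Z^3Y\cdots,$$
then the first connector is still too short. Indeed, the proof of Lemma 3 applies to this $v$ and $w=\beta_m$: the profiles between consecutive heads of $v$ are still (a), (b) with a varying exponent, or (c). The proof of Step 3 for $j=1$ then asks $\pi$ to move by at least $16+4m$ in $16+4$ steps, which is impossible for $m\ge2$. So $E_v\not\le B_m$ for $m\ge2$.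

These are failures of particular words. A general interpolant $C$ need not be of the form $E_w$, so we cannot count letters between two heads of it. What replaces the count? Crossing the corridor $Z^m$ makes the height change by $2$ at least $2m$ times. The heights can be transported to $C$ by Lemma 1, and up to a constant they do not depend on $m$. A fixed path in $X$ makes only a bounded number of such changes, by uniform continuity. So if we fix two points of $X$ and a path between them *first*, and choose $m$ *afterwards*, then the image of the path in $\beta_m$ cannot cross any corridor. It stays around one room and one step, where heights vary by at most $9$. This bound does not depend on the two points.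

Here the steps $Y$ are needed. Without them the heights of $\beta_m$ would be bounded anyway, and a bound on heights would say nothing about position.

## Uncrossable corridors: there is no interpolant

Let $X$ be path-connected (for Theorem 1, $X=\mathbb R$) and $C\subseteq X$. Suppose $e_n\colon\mathbb R\to X$ and $f_m\colon X\to\mathbb R$ are continuous with
$$A_n=e_n^{-1}(C)\quad(n\ge1),\qquad C=f_m^{-1}(B_m)\quad(m\ge0).$$
If $X=\mathbb R$, this is exactly $A_n\le C\le B_m$ for all $n,m$. Since $\psi_{\beta_m}$ is constant on $(-\infty,0]$, we may replace $f_m$ by $\max(f_m,0)$, and so assume $f_m\ge0$. Put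
$$h=F_{\beta_0}\circ f_0\colon X\to\mathbb Z.$$
For each $m$ we have $f_0^{-1}(E_{\beta_0})=C=f_m^{-1}(E_{\beta_m})$, so by Lemma 1
$$h-F_{\beta_m}\circ f_m\ \text{ is constant on } X.\tag{4}$$

**Lemma 4.** In this situation $|h(x)-h(x')|\le9$ for all $x,x'\in X$.

*Proof.* **Fix the path, then $m$.** Let $\gamma\colon[0,1]\to X$ be a path from $x$ to $x'$. The function $\psi_{\beta_0}\circ f_0\circ\gamma$ is uniformly continuous, so there is $\delta>0$ such that its values at $t,t'$ differ by less than $1$ whenever $|t-t'|<\delta$. Taking integer parts,
$$|t-t'|<\delta\ \Longrightarrow\ |h(\gamma(t))-h(\gamma(t'))|\le1.\tag{5}$$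
Now fix $m\ge1$ with $2m\delta>1$, and put $g=f_m\circ\gamma\colon[0,1]\to[0,\infty)$. For $n\ge1$ let $p_n$ be the index of $\beta_m$ at which the corridor $Z^m$ of block $n$ begins, $q_n=p_n+4m$ the index at which it ends, and $\eta_n=4(n-1)$ the height at $p_n$. The heights at $p_n,p_n+2,p_n+4,\dots,q_n$ alternate between $\eta_n$ and $\eta_n+2$.

**No corridor is crossed: $g([0,1])$ contains no interval $[p_n,q_n]$.** Suppose it does, and choose $s,s'$ with $g(s)=p_n$, $g(s')=q_n$. Replacing $\gamma(t)$ by $\gamma(1-t)$ if necessary, which does not affect (5), we may assume $s<s'$. Put $t_0=s$. For $0\le i<2m$ let $t_{i+1}$ be the least $t\in[t_i,s']$ with $g(t)=p_n+2(i+1)$. It exists by the intermediate value theorem, since $g(t_i)=p_n+2i$ and $g(s')=p_n+4m\ge p_n+2(i+1)$. By (4),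
$$|h(\gamma(t_{i+1}))-h(\gamma(t_i))|=|F_{\beta_m}(p_n+2i+2)-F_{\beta_m}(p_n+2i)|=2,$$
so $t_{i+1}-t_i\ge\delta$ by (5). Summing over the $2m$ values of $i$ gives $2m\delta\le s'-s\le1$, contradicting the choice of $m$.

**The path stays around one room.** The set $g([0,1])$ is a compact interval $[a,b]\subseteq[0,\infty)$. Let $n$ be the number of $k\ge1$ with $p_k<a$; it is finite since $p_k\to\infty$. Then $p_{n+1}\ge a$, so $b<q_{n+1}$, since otherwise $[p_{n+1},q_{n+1}]\subseteq[a,b]$. If $n\ge1$ then $p_n<a$, so $[a,b]\subseteq(p_n,q_{n+1})$. If $n=0$ then $[a,b]\subseteq[0,q_1)$.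

**Heights there.** Between $p_n$ and $q_{n+1}$ the word $\beta_m$ reads $Z^m\,Y\,V^{n+1}\,Z^m$. By (2), the heights on these four parts lie in
$$\eta_n+[0,2],\qquad \eta_n+[0,5],\qquad \eta_n+4+[0,5],\qquad \eta_n+4+[0,2],$$
so all lie in $[\eta_n,\eta_n+9]$. Between $0$ and $q_1$ the word reads $VZ^m$, with heights in $[0,5]$. At any $y$ between two consecutive indices, $F_{\beta_m}(y)$ is one of the two heights there. So $F_{\beta_m}\circ g$ varies by at most $9$ on $[0,1]$. By (4), so does $h\circ\gamma$, and in particular $|h(x)-h(x')|\le9$. $\square$

**Step 4: $f_0$ is bounded.** The aim is to turn the bound on heights into a bound on position in $\beta_0$. The space $X$ is nonempty, as the maps $e_n$ exist. By Lemma 4 there is $K$ with $h\le K$ on $X$. Choose $j$ with $4(j-1)>K$ and let $M$ be the index of $\beta_0$ at which block $j$ starts. All heights of $\beta_0$ at indices $\ge M$ are $\ge4(j-1)>K$, so $F_{\beta_0}(y)>K$ for all $y\ge M$. Since $F_{\beta_0}\circ f_0=h\le K$, we get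
$$f_0(X)\subseteq[0,M].\tag{6}$$

**Step 5: too many heads in a bounded space.** For every $n\ge1$ we have $A_n=e_n^{-1}(C)=(f_0\circ e_n)^{-1}(B_0)$, and $f_0\circ e_n$ has range in $[0,M]$ by (6). By Lemma 2 there is a reading of $V^n$ in $\beta_0$ with all values $\le M$. By Lemma 3 it maps the starts of the $n$ heads of $V^n$ to $n$ distinct integers in $[0,M]$. So $n\le M+1$ for every $n$, which fails for $n=M+2$. This contradiction shows that $C$ does not exist.

Steps 1 to 5 with $X=\mathbb R$ prove Theorem 1, and Lemma 4 with Steps 4 and 5 proves the first assertion of Theorem 2(1). The only topological property of $X$ that entered is path-connectedness: it gives the connectedness used in (4) and the paths used in Lemma 4.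

## Other spaces, and differences of two closed sets

**The contrast in Theorem 2(1).** The aim is to fill the gap on $X=\mathbb R\times\mathbb N$, by the gluing of Proposition 1. Let $C=\bigcup_nA_n\times\{n\}$ and $e_n(t)=(t,n)$, so $A_n=e_n^{-1}(C)$. If $g_{n,m}$ reduces $A_n$ to $B_m$, then $f_m(t,n)=g_{n,m}(t)$ is continuous on $\mathbb R\times\mathbb N$. Moreover $(t,n)\in C$ iff $t\in A_n$ iff $f_m(t,n)\in B_m$, so $C=f_m^{-1}(B_m)$. Thus path-connectedness cannot simply be dropped from the hypothesis.

**Theorem 2(2): transfer along a retraction.** The aim is to show that $A\mapsto r^{-1}(A)$ preserves and reflects reducibility, and that an interpolant on $X$ would contradict Theorem 2(1). The sets $r^{-1}(A_n)$ and $r^{-1}(B_m)$ are Borel because $r$ is continuous. We claim that, for $A,B\subseteq\mathbb R$,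
$$r^{-1}(A)\le_X r^{-1}(B)\iff A\le B.\tag{7}$$
If $A=f^{-1}(B)$, consider $i\circ f\circ r\colon X\to X$. Since $r\circ i\circ f\circ r=f\circ r$, we have $(i f r)(x)\in r^{-1}(B)$ iff $f(r(x))\in B$ iff $r(x)\in A$, so this map reduces $r^{-1}(A)$ to $r^{-1}(B)$. Conversely, if $k\colon X\to X$ reduces $r^{-1}(A)$ to $r^{-1}(B)$, then
$$(r\circ k\circ i)^{-1}(B)=i^{-1}\bigl(k^{-1}(r^{-1}(B))\bigr)=i^{-1}(r^{-1}(A))=A,$$
so $A\le B$. By (7) and Theorem 1 the two sequences on $X$ are strictly monotone, and $r^{-1}(A_n)\le_X r^{-1}(B_m)$ for all $n,m$.

Suppose $r^{-1}(A_n)\le_X C\le_X r^{-1}(B_m)$ for all $n,m$, via $k_n$ and $l_m$ respectively. Put $e_n=k_n\circ i$ and $f_m=r\circ l_m$. Then $e_n^{-1}(C)=i^{-1}(r^{-1}(A_n))=A_n$ and $f_m^{-1}(B_m)=l_m^{-1}(r^{-1}(B_m))=C$, contradicting Theorem 2(1).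

For a nonzero real normed space $X$ (in particular $\mathbb R^d$ with $d\ge1$), pick $x\ne0$. By the Hahn–Banach theorem there is a continuous linear functional $r$ with $r(x)=1$. Put $i(t)=tx$; then $r\circ i=\mathrm{id}$, and $X$ is path-connected.

**Theorem 2(3): complexity.** The aim is to write the sets as differences of closed sets. We have
$$H=\bigcup_{k\in\mathbb Z}[2k,2k+1]\ \setminus\ \{\text{odd integers}\},\qquad \mathbb R\setminus H=\bigcup_{k\in\mathbb Z}[2k+1,2k+2]\ \setminus\ \{\text{even integers}\},$$
and all four sets on the right-hand sides are closed, being locally finite unions of closed sets. Preimages of closed sets under the continuous map $\psi_w$ are closed, so $E_w=\psi_w^{-1}(H)$ and its complement $\psi_w^{-1}(\mathbb R\setminus H)$ are differences of two closed sets, for every word $w$. This applies to all $A_n$ and $B_m$. The statement about open and closed sets is Proposition 2, and the proof of Theorem 2 is complete. $\blacksquare$
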